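\title{The cardinality threshold for representing half-exact functors on finite complexes}

\begin{abstract}
A contravariant set-valued functor on the pointed homotopy category of finite connected CW complexes is half-exact if it takes finite coproducts to products and weak pushouts to weak pullbacks. Every functor $[-,X]$, with $X$ a pointed connected CW complex, is half-exact, and the converse holds for functors with countable values. We show that the converse fails in general: there is a half-exact functor with values of cardinality at most $\aleph_2$ that is not of the form $[-,X]$. We also show that the converse holds when the values on spheres have cardinality at most $\aleph_1$, so that $\aleph_1$ is the exact threshold. The counterexample is a filtered colimit of twisted cohomology functors, glued by a cocycle that represents a nonzero $\varprojlim^1$ class over the finite subsets of $\omega_2$.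
\end{abstract}

\section{Introduction}\label{sec:intro}

For pointed spaces $K$ and $X$ let $[K,X]$ be the set of pointed homotopy classes of pointed maps $K\to X$. Let $\mathcal H$ be the category whose objects are the pointed connected finite CW complexes and whose morphism sets are the sets $[K,L]$. A \emph{cofunctor} on $\mathcal H$ is a contravariant functor $F$ from $\mathcal H$ to sets. We write $f^*$ for $F(f)$, and $a|_K$ for the image of $a\in F(L)$ under an inclusion $K\subset L$. A cofunctor is \emph{representable in the large} if it is naturally isomorphic to $[-,X]$, restricted to $\mathcal H$, for some pointed connected CW complex $X$, which need not be finite.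

A commutative square
\[
\begin{array}{ccc}
C&\longrightarrow&A\\
\downarrow&&\downarrow\\
B&\longrightarrow&W
\end{array}
\]
in $\mathcal H$ is a \emph{weak pushout} if any two morphisms $A\to Z$ and $B\to Z$ in $\mathcal H$ that agree on $C$ factor, not necessarily uniquely, through one morphism $W\to Z$. A commutative square of sets is a \emph{weak pullback} if the map from its initial corner to the fiber product of the other three corners is surjective. We call a cofunctor \emph{half-exact} if it converts finite coproducts into products and weak pushouts into weak pullbacks. Coproducts in $\mathcal H$ are wedges, so the first condition says that $F(*)$ is a point and that $F(K\vee L)\to F(K)\times F(L)$ is bijective. The second is a Mayer--Vietoris condition: elements of $F(A)$ and $F(B)$ with the same image in $F(C)$ come from an element of $F(W)$.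

Half-exactness is necessary for representability. For wedges this is immediate. Given a weak pushout and maps $A\to X$, $B\to X$ that become homotopic on $C$, the two maps and the homotopy have images in a finite connected subcomplex $X'\subset X$, and the weak pushout property in $\mathcal H$ gives the required map $W\to X'$. For countable values the condition is also sufficient.

\begin{theorem}[stated in \cite{Warner}]\label{thm:countable}
A half-exact cofunctor $F$ on $\mathcal H$ with $F(K)$ countable for all $K$ is representable in the large.
\end{theorem}

According to \cite{Warner}, it is unknown whether the cardinality assumption can be dropped: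

\begin{quote}
\emph{Is every half-exact cofunctor on $\mathcal H$ representable in the large?}
\end{quote}

There are reasons to guess that it is. Large values do not prevent representability, since $[S^1,X]$ is a free group of any prescribed rank when $X$ is a wedge of circles. The conditions defining half-exactness involve finitely many elements at a time, and for that reason every half-exact cofunctor is a directed union of half-exact subfunctors with countable values (Lemma~\ref{lem:closure}), each representable by Theorem~\ref{thm:countable}. It remains only to assemble the representing spaces. But a cofunctor on $\mathcal H$ records maps between these spaces only up to homotopy on each finite subcomplex, and uncountably many such homotopies need not fit together. The assembly succeeds for $\aleph_1$ and fails for $\aleph_2$.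

\begin{theorem}\label{thm:A}
There is a half-exact cofunctor $F$ on $\mathcal H$ with $|F(K)|\le\aleph_2$ for all $K$ that is not representable in the large.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $F$ be a half-exact cofunctor on $\mathcal H$ with $|F(S^n)|\le\aleph_1$ for all $n\ge1$; this holds in particular if $|F(K)|\le\aleph_1$ for all $K$. Then $F$ is representable in the large.
\end{theorem}

Theorem~\ref{thm:A} answers the question in the negative. An infinite cardinal is either at most $\aleph_1$ or at least $\aleph_2$, so the two theorems together give the following.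

\begin{corollary}\label{cor:threshold}
Let $\kappa$ be an infinite cardinal. The assertion ``every half-exact cofunctor $F$ on $\mathcal H$ with $|F(K)|\le\kappa$ for all $K$ is representable in the large'' holds if and only if $\kappa\le\aleph_1$.
\end{corollary}

All arguments are in ZFC. Sections~\ref{sec:test}--\ref{sec:nonrep} prove Theorem~\ref{thm:A}. Section~\ref{sec:test} isolates a gluing property of representable cofunctors, indexed by the finite subsets of a set $S$. Section~\ref{sec:twisted} computes twisted cohomology of the complexes on which we test this property. Section~\ref{sec:systems} shows that the obstruction group is a third derived inverse limit over the finite subsets of $S$; it can be nonzero when $|S|=\aleph_2$ and vanishes when $|S|\le\aleph_1$. Section~\ref{sec:functor} builds a nonzero obstruction into a half-exact cofunctor, and Section~\ref{sec:nonrep} shows that this cofunctor fails the test. Section~\ref{sec:positive} proves Theorem~\ref{thm:B}; it is independent of the rest and is the only place where Theorem~\ref{thm:countable} is used.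

\subsection*{Conventions on CW complexes}
``Complex'' means pointed connected CW complex, and maps and homotopies are pointed. We use the following standard facts.
\begin{itemize}
\item[(CW1)] A compact subset of a CW complex lies in a finite subcomplex. If it is connected and contains the basepoint, the subcomplex may be taken connected, by passing to a component.
\item[(CW2)] A CW pair has the homotopy extension property, and a map that is cellular on a subcomplex is homotopic, relative to that subcomplex, to a cellular map.
\item[(CW3)] For a cellular map $f:C\to A$, the reduced mapping cylinder $M_f$ is obtained from $(C\times[0,1])\sqcup A$ by identifying $(c,1)$ with $f(c)$ and collapsing $*\times[0,1]$. It is a complex containing $C=C\times 0$ and $A$ as subcomplexes, and the retraction $r:M_f\to A$ is a homotopy equivalence with $r|_C=f$.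
\end{itemize}
Basepoints are vertices. This loses nothing. A point $v$ of an open $n$-cell has a Euclidean neighborhood in the $n$-skeleton $X^n$, so $(X^n,v)$ and hence $(X,v)$ have the homotopy extension property. A path from $v$ to a vertex $w$ then extends to a homotopy from the identity to a map sending $v$ to $w$, and this map is a pointed homotopy equivalence $(X,v)\simeq(X,w)$.

By a \emph{union square} we mean the square of inclusions given by a finite complex $P=P_1\cup P_2$, where $P_1$, $P_2$ and $P_1\cap P_2$ are connected subcomplexes containing $*$. A union square is a weak pushout: if maps $P_1\to Z$ and $P_2\to Z$ are homotopic on $P_1\cap P_2$, then by (CW2) the first can be deformed until the two agree there, and they glue.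

\section{Gluing along a common subcomplex}\label{sec:test}

To prove that a cofunctor is not representable we need a property of $[-,X]$ that involves infinitely many finite complexes at once. The following one comes from the fact that any number of maps that agree on a common subcomplex can be glued simultaneously.

Let $S$ be a set and let $I$ be the set of finite subsets of $S$, ordered by inclusion; $I$ is directed. Let $A$ be a finite complex, and for $s\in S$ let $B_s$ be a finite complex containing $A$ as a subcomplex. For $\alpha\in I$ let $B_\alpha$ be the union of the $B_s$, $s\in\alpha$, glued along $A$. Thus $B_\emptyset=A$, $B_{\{s\}}=B_s$, and $B_\alpha\subset B_\beta$ for $\alpha\subset\beta$.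

\begin{lemma}\label{lem:test}
Let $F$ be representable in the large. Let $a\in F(A)$ and $a_s\in F(B_s)$, $s\in S$, satisfy $a_s|_A=a$ for all $s$. Then there are elements $c_\alpha\in F(B_\alpha)$, $\alpha\in I$, with $c_\emptyset=a$, $c_{\{s\}}=a_s$ for all $s$, and $c_\beta|_{B_\alpha}=c_\alpha$ for all $\alpha\subset\beta$.
\end{lemma}

\begin{proof}
We may take $F=[-,X]$. Represent $a$ by $g:A\to X$ and $a_s$ by $g_s:B_s\to X$. Then $g_s|_A$ is homotopic to $g$, so by (CW2) we may assume $g_s|_A=g$ for every $s$. For $\alpha\in I$ the maps $g$ and $g_s$, $s\in\alpha$, glue to a map $v_\alpha:B_\alpha\to X$, and $v_\beta|_{B_\alpha}=v_\alpha$ for $\alpha\subset\beta$. Put $c_\alpha=[v_\alpha]$.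
\end{proof}

If $S$ is countable, every half-exact $F$ satisfies the conclusion. Write $S=\{t_0,t_1,\dots\}$ and $T_n=\{t_0,\dots,t_{n-1}\}$. The decomposition $B_{T_{n+1}}=B_{T_n}\cup B_{t_n}$ is a union square with intersection $A$, so we can choose inductively $c_{T_{n+1}}$ restricting to $c_{T_n}$ and to $a_{t_n}$; for $\alpha\subset T_n$ put $c_\alpha=c_{T_n}|_{B_\alpha}$. For uncountable $S$ no sequence in $I$ is cofinal and the argument breaks down. Half-exactness still provides, for each single $\alpha$, elements of $F(B_\alpha)$ restricting to the given $a_s$, but they need not be unique.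

Suppose that the candidates for $c_\alpha$ form a torsor under an abelian group $D_\alpha$, compatibly with restriction. Choose one candidate $u_\alpha$ for each $\alpha$ and let $e_{\alpha\beta}\in D_\alpha$ be the difference between $u_\alpha$ and $u_\beta|_{B_\alpha}$. Then $(e_{\alpha\beta})$ is a $1$-cocycle on $I$, and a compatible choice exists exactly when it is a coboundary. So we need complexes $B_\alpha$ and groups $D_\alpha$ that carry a cocycle which is not a coboundary, and a half-exact cofunctor in which this cocycle is the discrepancy. The groups $D_\alpha$ will be twisted cohomology groups of $B_\alpha$.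

\section{Twisted cohomology and the test complexes}\label{sec:twisted}

Fix a countable field $k$ with $\operatorname{char}k\neq2$, for example $\mathbb F_3$. Countability is used only for counting. Let $S$ be a set, $G$ the free group on $S$, $G_\alpha\subset G$ the subgroup generated by $\alpha\in I$, and $R=k[G]$. Modules are left $R$-modules, chain complexes are graded homologically, $C[n]$ is $C$ moved up by $n$ degrees, and a module is a complex in degree $0$.

We compose cohomology classes with extension classes, and the derived category $D(R)$, obtained from chain complexes by inverting quasi-isomorphisms, is the convenient place to do so. We need three facts. The category $D(R)$ is additive, so composition is bilinear. For modules, $\operatorname{Hom}_{D(R)}(A,B[n])=\operatorname{Ext}^n_R(A,B)$. If $C$ is a bounded complex of projective modules, then $\operatorname{Hom}_{D(R)}(C,E)$ is the group of chain homotopy classes of chain maps $C\to E$. A morphism and its shifts are denoted by the same letter.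

\subsection*{The complexes $C(K,\varphi)$}
Let $K$ be a finite complex and $\varphi:\pi_1K\to G$ a homomorphism. Let $\tilde K$ be the universal cover, whose points are homotopy classes $\xi$ of paths starting at $*$. In $\pi_1K$ the product $\gamma\gamma'$ traverses $\gamma$ first, so $\pi_1K$ acts on $\tilde K$ on the left by concatenation. Let $p:K_\varphi\to K$ be the covering obtained from $G\times\tilde K$ by identifying $(g\varphi(\gamma),\xi)$ with $(g,\gamma\xi)$. The group $G$ acts on $K_\varphi$ on the left, freely and transitively on each fiber. We identify $p^{-1}(*)$ with $G$ by sending $g$ to the class of $(g,\text{const})$. The lift of a loop $\gamma$ starting at $g$ ends at the class of $(g,\gamma)$, which is $g\varphi(\gamma)$.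

Let $C(K,\varphi)$ be the cellular chain complex of the pair $(K_\varphi,p^{-1}(*))$ with coefficients in $k$. It is a bounded complex of finitely generated free modules, with one generator for each cell of $K$ other than $*$. We work relative to the fiber over $*$ so that wedges give direct sums. For a module $A$ put
\[
H^n(K,\varphi;A)=H^n\operatorname{Hom}_R(C(K,\varphi),A)=\operatorname{Hom}_{D(R)}(C(K,\varphi),A[n]).
\]

\begin{lemma}\label{lem:chains}
\begin{itemize}
\item[(a)] A morphism $f:K\to L$ of $\mathcal H$ and a homomorphism $\varphi:\pi_1L\to G$ determine a morphism $C(f):C(K,\varphi f_*)\to C(L,\varphi)$ in $D(R)$, compatibly with composition and identities.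
\item[(b)] If $K\subset L$ is a connected subcomplex and $\varphi|$ denotes the composite $\pi_1K\to\pi_1L\to G$, the inclusion identifies $C(K,\varphi|)$ with the subcomplex of $C(L,\varphi)$ spanned by the cells over $K$.
\item[(c)] For a union square $P=P_1\cup P_2$, $C=P_1\cap P_2$, and $\varphi:\pi_1P\to G$, the sequence
\[
H^n(P,\varphi;A)\to H^n(P_1,\varphi|;A)\oplus H^n(P_2,\varphi|;A)\to H^n(C,\varphi|;A)
\]
is exact, the last map being the difference of the restrictions. If $C=*$, the first map is bijective.
\item[(d)] $H^n(K,\varphi;A)$ commutes with filtered colimits in $A$.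
\end{itemize}
\end{lemma}

\begin{proof}
(a) A cellular map $f$ induces the $G$-map $K_{\varphi f_*}\to L_\varphi$, $(g,\xi)\mapsto(g,f\xi)$. It is cellular and is the identity on the fibers $G$ over the basepoints, so it induces a chain map, compatibly with composition. Let $f_0,f_1$ be homotopic cellular maps. By (CW2), applied relative to $(K\times\{0,1\})\cup(*\times[0,1])$, there is a cellular homotopy $(f_t)$ between them. All $f_t$ induce the same map on $\pi_1$, so $(g,\xi,t)\mapsto(g,f_t\xi)$ is a cellular $G$-homotopy. It is stationary on the fiber over $*$, and therefore gives an $R$-linear chain homotopy of the relative complexes. Every homotopy class contains a cellular map.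

(b) The $G$-map $K_{\varphi|}\to L_\varphi$ covers the inclusion, and a $G$-map between free transitive $G$-sets is bijective. So it identifies $K_{\varphi|}$ with the part of $L_\varphi$ over $K$.

(c) By (b) there is a short exact sequence $0\to C(C,\varphi|)\to C(P_1,\varphi|)\oplus C(P_2,\varphi|)\to C(P,\varphi)\to0$ with maps $z\mapsto(z,-z)$ and $(z_1,z_2)\mapsto z_1+z_2$. It splits in each degree because $C(P,\varphi)$ is free, so it stays exact after $\operatorname{Hom}_R(-,A)$, and the claim is part of the long exact cohomology sequence. If $C=*$, then $C(C,\varphi|)=0$.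

(d) Each $\operatorname{Hom}_R(C_n,A)$ is a finite power of $A$, and filtered colimits are exact.
\end{proof}

\subsection*{The modules $M_\alpha$ and the groups $D_\alpha$}
For $\alpha\in I$ put
\[
M_\alpha=R\Big/\sum_{s\in\alpha}R(s-1)=k[G/G_\alpha],
\]
and for $\alpha\subset\beta$ let $m_{\alpha\beta}:M_\alpha\to M_\beta$ be the projection. Then $M_\emptyset=R$, and $\varinjlim_\alpha M_\alpha=R/\sum_{s\in S}R(s-1)=k$ is the trivial module. Let $Q_\alpha$ be the complex $R^\alpha\to R$ in degrees $1,0$ that sends the basis element $\epsilon_s$ to $s-1$. Since $G_\alpha$ is free on $\alpha$, the augmentation ideal of $k[G_\alpha]$ is a free left $k[G_\alpha]$-module on the elements $s-1$, $s\in\alpha$; this gives a free resolution $k[G_\alpha]^\alpha\to k[G_\alpha]$ of $k$. As $R$ is free as a right $k[G_\alpha]$-module, $R\otimes_{k[G_\alpha]}-$ is exact, and it turns this resolution into the free resolution $Q_\alpha$ of $M_\alpha$. The inclusion $Q_\alpha\subset Q_\beta$ lifts $m_{\alpha\beta}$.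

Let $N$ be a module and put $D_\alpha=\operatorname{Ext}^1_R(M_\alpha,N)$. Applying $\operatorname{Hom}_R(-,N)$ to $Q_\alpha$ gives an exact sequence
\begin{equation}\label{eq:four}
0\to N^{G_\alpha}\to N\xrightarrow{\;n\mapsto((s-1)n)_{s\in\alpha}\;}N^\alpha\to D_\alpha\to0,
\end{equation}
where $N^{G_\alpha}$ is the subspace of invariants. For $\alpha\subset\beta$ the sequence for $\beta$ maps to the one for $\alpha$ by the inclusion $N^{G_\beta}\subset N^{G_\alpha}$, the identity of $N$, the projection $N^\beta\to N^\alpha$, and the map $m_{\alpha\beta}^*:D_\beta\to D_\alpha$. Viewing $f\in D_\beta$ as a morphism $M_\beta\to N[1]$ in $D(R)$, we have $m_{\alpha\beta}^*f=fm_{\alpha\beta}$. Note that $D_\emptyset=0$.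

\subsection*{The complexes $Y_\alpha$}
We now realize $Q_\alpha$ topologically. Let $W_\alpha=\bigvee_{s\in\alpha}S^1_s$ and $Y_\alpha=W_\alpha\times S^2$, with $S^2=*\cup\sigma$. Then $Y_\emptyset=S^2$, and $Y_\alpha$ is the union of the subcomplexes $Y_{\{s\}}=S^1_s\times S^2$, $s\in\alpha$, any two of which meet in $S^2=*\times S^2$. So the $Y_\alpha$ are complexes $B_\alpha$ as in Section~\ref{sec:test}. Let $\varphi_\alpha:\pi_1Y_\alpha=G_\alpha\to G$ be the inclusion.

The covering $(Y_\alpha)_{\varphi_\alpha}$ is $\Gamma_\alpha\times S^2$, where $\Gamma_\alpha=(W_\alpha)_{\varphi_\alpha}$ is the graph with vertex set $G$ and an edge $g\epsilon_s$ from $g$ to $gs$ for each $g\in G$, $s\in\alpha$. Thus $C(Y_\alpha,\varphi_\alpha)$ has generators $\epsilon_s$ in degree $1$, $\sigma=\{1\}\times\sigma$ in degree $2$, and $\epsilon_s\times\sigma$ in degree $3$. We have $d\epsilon_s=0$, since the endpoints of $\epsilon_s$ lie in the fiber over $*$; $d\sigma=0$; and $d(\epsilon_s\times\sigma)=\{s\}\times\sigma-\{1\}\times\sigma=(s-1)\sigma$. Hence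
\[
C(Y_\alpha,\varphi_\alpha)\cong R^\alpha[1]\oplus Q_\alpha[2].
\]
Let $x_\alpha:C(Y_\alpha,\varphi_\alpha)\to M_\alpha[2]$ be the chain map that sends $\sigma$ to the class of $1$ and the other generators to $0$; it defines a class $x_\alpha\in H^2(Y_\alpha,\varphi_\alpha;M_\alpha)$.

\begin{lemma}\label{lem:Y}
For every module $A$, composition with $x_\alpha$ gives isomorphisms
\[
\operatorname{Hom}_R(M_\alpha,A)\cong H^2(Y_\alpha,\varphi_\alpha;A),\qquad \operatorname{Ext}^1_R(M_\alpha,A)\cong H^3(Y_\alpha,\varphi_\alpha;A).
\]
For $\alpha\subset\beta$ and the inclusion $j:Y_\alpha\to Y_\beta$ we have $\varphi_\beta j_*=\varphi_\alpha$ and $x_\beta\, C(j)=m_{\alpha\beta}x_\alpha$.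
\end{lemma}

\begin{proof}
The map $x_\alpha$ vanishes on $R^\alpha[1]$ and restricts to a quasi-isomorphism $Q_\alpha[2]\to M_\alpha[2]$. For $n=2,3$ we have $\operatorname{Hom}_{D(R)}(R^\alpha[1],A[n])=\operatorname{Ext}^{n-1}_R(R^\alpha,A)=0$, so composition with $x_\alpha$ is an isomorphism from $\operatorname{Hom}_{D(R)}(M_\alpha[2],A[n])=\operatorname{Ext}_R^{n-2}(M_\alpha,A)$ to $H^n(Y_\alpha,\varphi_\alpha;A)$. For the last identity, $C(j)$ sends each generator to the generator of the same name, and both sides send $\sigma$ to the class of $1$ in $M_\beta$ and the other generators to $0$.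
\end{proof}

The factor is $S^2$ rather than $S^1$ so that the summand $R^\alpha[1]$ lies below the degrees that we use. The lemma says that $D_\alpha=H^3(Y_\alpha,\varphi_\alpha;N)$ and $N^{G_\alpha}=H^2(Y_\alpha,\varphi_\alpha;N)$, with restriction maps as in \eqref{eq:four}.

\begin{example}\label{ex:rankone}
Let $y\subset S$ and let $N=kb$ be one-dimensional, with $sb=b$ for $s\in y$ and $sb=-b$ for $s\notin y$. This defines a $G$-action because $G$ is free. The middle map of \eqref{eq:four} sends $b$ to $-2\chi$, where $\chi\in k^\alpha$ is the indicator function of $\alpha\setminus y$. Since $-2\ne0$,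
\[
N^{G_\alpha}=\begin{cases}k&\text{if }\alpha\subset y,\\ 0&\text{otherwise,}\end{cases}\qquad D_\alpha=k^\alpha/k\chi.
\]
For $y=S$ the coefficients are untwisted and $D_\alpha=k^\alpha=\prod_{s\in\alpha}D_{\{s\}}$: a class on $Y_\alpha$ is determined by its restrictions to the $Y_{\{s\}}$, and gluing is unique. For $y=\emptyset$ and $s\ne t$ we get $D_{\{s\}}=D_{\{t\}}=0$ but $D_{\{s,t\}}=k^2/k(1,1)\cong k$: there are nonzero classes on $Y_{\{s,t\}}$ that vanish on $Y_{\{s\}}$ and on $Y_{\{t\}}$. This non-uniqueness is the reason for using a fundamental group and twisted coefficients. The counterexample will use a direct sum of $\aleph_2$ or fewer such modules, with $y$ finite.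
\end{example}

\section{Inverse systems over finite subsets}\label{sec:systems}

We must choose $S$ and $N$ so that the groups $D_\alpha$ carry a cocycle that is not a coboundary. We translate this into the nonvanishing of an $\operatorname{Ext}$ group.

\subsection*{Cocycles and extensions}
Let $\operatorname{Mod}I$ be the abelian category of \emph{inverse systems}, that is, functors $A$ from $I^{op}$ to $k$-vector spaces. We write $A_\alpha$ or $A(\alpha)$ for the values and $a\mapsto a|_\alpha$ for the map $A_\beta\to A_\alpha$, $\alpha\subset\beta$. Kernels, cokernels, sums, products and unions are formed at each $\alpha$ separately. For $T\subset S$ let $h_T(\alpha)=k$ if $\alpha\subset T$ and $h_T(\alpha)=0$ otherwise, with identity maps between nonzero values. If $T\subset T'$, then $h_T\subset h_{T'}$. The system $h_S$ is constant, and $\operatorname{Hom}(h_S,A)=\varprojlim A$, so $\operatorname{Ext}^n(h_S,A)$ is the $n$th derived inverse limit of $A$.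

For finite $y$, a morphism $h_y\to A$ is determined by the image of $1\in h_y(y)$, which is arbitrary. So $\operatorname{Hom}(h_y,A)=A_y$, and $h_y$ is projective. Direct sums of systems $h_y$ with $y$ finite are called \emph{free}. Every $A$ is a quotient of the free system with one summand $h_y$ for each $y\in I$ and $a\in A_y$, so the projectives are the direct summands of free systems, and $\operatorname{Ext}$ is computed by projective resolutions.

A \emph{cocycle} in $A$ is a family $e_{\alpha\beta}\in A_\alpha$, $\alpha\subset\beta$, with
\begin{equation}\label{eq:cocycle}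
e_{\alpha\gamma}=e_{\alpha\beta}+e_{\beta\gamma}|_\alpha\qquad(\alpha\subset\beta\subset\gamma).
\end{equation}
Taking $\alpha=\beta=\gamma$ shows $e_{\alpha\alpha}=0$. A cocycle is a \emph{coboundary} if there are $f_\alpha\in A_\alpha$ with $e_{\alpha\beta}=f_\beta|_\alpha-f_\alpha$ for all $\alpha\subset\beta$.

\begin{lemma}\label{lem:ext1}
$\operatorname{Ext}^1(h_S,A)=0$ if and only if every cocycle in $A$ is a coboundary.
\end{lemma}

\begin{proof}
The group vanishes if and only if every extension $0\to A\to\mathcal E\to h_S\to0$ splits. Given an extension, choose $\ell_\alpha\in\mathcal E_\alpha$ over $1\in k$ and put $e_{\alpha\beta}=\ell_\beta|_\alpha-\ell_\alpha\in A_\alpha$. Then $e_{\alpha\beta}+e_{\beta\gamma}|_\alpha=\ell_\beta|_\alpha-\ell_\alpha+\ell_\gamma|_\alpha-\ell_\beta|_\alpha=e_{\alpha\gamma}$. A splitting is a compatible family of elements over $1$. These elements have the form $\ell_\alpha-f_\alpha$ with $f_\alpha\in A_\alpha$, and compatibility $(\ell_\beta-f_\beta)|_\alpha=\ell_\alpha-f_\alpha$ means $e_{\alpha\beta}=f_\beta|_\alpha-f_\alpha$. So the extension splits if and only if $e$ is a coboundary. Every cocycle arises in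 this way: take $\mathcal E_\alpha=A_\alpha\oplus k$ with restrictions $(a,\lambda)\mapsto(a|_\alpha+\lambda e_{\alpha\beta},\lambda)$, which compose correctly by \eqref{eq:cocycle}, and $\ell_\alpha=(0,1)$.
\end{proof}

\begin{example}\label{ex:countable}
If $S$ is finite, every cocycle is a coboundary, with $f_\alpha=-e_{\alpha S}$. Let $S=\{t_0,t_1,\dots\}$ be countably infinite, $T_n=\{t_0,\dots,t_{n-1}\}$, and $\mathcal K=\bigoplus_{n\ge0}h_{T_n}$. With $n(\alpha)$ the least $n$ such that $\alpha\subset T_n$, the space $\mathcal K_\alpha$ has basis $b_n$, $n\ge n(\alpha)$, and the restrictions are inclusions. The elements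
\[
e_{\alpha\beta}=\sum_{n(\alpha)\le n<n(\beta)}b_n
\]
form a cocycle. If $e_{\alpha\beta}=f_\beta|_\alpha-f_\alpha$, then $f_\emptyset=f_{T_m}|_\emptyset-(b_0+\dots+b_{m-1})$ for every $m$, and $f_{T_m}$ involves only $b_n$ with $n\ge m$. So every $b_n$ has coefficient $-1$ in $f_\emptyset$, which is impossible in a direct sum. Hence $\operatorname{Ext}^1(h_S,\mathcal K)\ne0$.
\end{example}

In this example the coefficient system is free. By Example~\ref{ex:rankone}, free systems occur as $\alpha\mapsto N^{G_\alpha}$, at the left end of \eqref{eq:four}, whereas we need a cocycle in $D=(D_\alpha)$, at the right end. The passage costs two degrees.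

\begin{lemma}\label{lem:shift}
For every module $N$, with $\mathcal K$ the inverse system $\alpha\mapsto N^{G_\alpha}$, we have $\operatorname{Ext}^1(h_S,D)\cong\operatorname{Ext}^3(h_S,\mathcal K)$.
\end{lemma}

\begin{proof}
The sequences \eqref{eq:four} form an exact sequence $0\to\mathcal K\to\underline N\to\mathcal N\to D\to0$ in $\operatorname{Mod}I$, with $\underline N$ constant and $\mathcal N_\alpha=N^\alpha$. A morphism $\psi:A\to\underline N$ satisfies $\psi_\alpha(a)=\psi_\emptyset(a|_\emptyset)$, and $\psi_\emptyset$ is arbitrary. So $\operatorname{Hom}(A,\underline N)=\operatorname{Hom}_k(A_\emptyset,N)$ is exact in $A$, and $\underline N$ is injective. For $s\in S$ let $N_s(\alpha)=N$ if $s\in\alpha$ and $0$ otherwise, with identity maps between nonzero values. A morphism $\psi:A\to N_s$ satisfies $\psi_\alpha(a)=\psi_{\{s\}}(a|_{\{s\}})$ for $s\in\alpha$, and $\psi_{\{s\}}$ is arbitrary, so $\operatorname{Hom}(A,N_s)=\operatorname{Hom}_k(A_{\{s\}},N)$ and $N_s$ is injective. Then $\mathcal N=\prod_{s\in S}N_s$ is injective as well. With $\mathcal L$ the image of $\underline N\to\mathcal N$, two long exact sequences give $\operatorname{Ext}^1(h_S,D)\cong\operatorname{Ext}^2(h_S,\mathcal L)\cong\operatorname{Ext}^3(h_S,\mathcal K)$.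
\end{proof}

\subsection*{The projective dimension of $h_T$}
We therefore need $h_S$ to have projective dimension at least $3$. Recall that $\operatorname{pd}A\le n$ means that $A$ has a projective resolution of length at most $n$, or equivalently that $\operatorname{Ext}^{n+1}(A,-)=0$. For an exact sequence $0\to A'\to A\to A''\to0$ one has $\operatorname{pd}A''\le\max(\operatorname{pd}A,\operatorname{pd}A'+1)$; if $A$ is projective and $n\ge1$, then $\operatorname{pd}A''\le n$ if and only if $\operatorname{pd}A'\le n-1$.

\begin{proposition}\label{prop:pd}
Let $T\subset S$. If $T$ is finite, then $\operatorname{pd}h_T=0$. If $|T|=\aleph_m$ with $0\le m<\omega$, then $\operatorname{pd}h_T=m+1$.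
\end{proposition}

So $\operatorname{Ext}^3(h_S,-)$ vanishes for $|S|\le\aleph_1$, and then every cocycle in $D$ is a coboundary, whatever $N$ is. The first cardinal that can work is $\aleph_2$. The proof works with subsets $T$ of a fixed $S$ so that induction on $|T|$ stays in one category. The upper bound comes from filtering $h_T$ by the systems $h_{T'}$ with $|T'|<|T|$. A chain $(A_\delta)$ is \emph{continuous} if $A_\lambda=\bigcup_{\delta<\lambda}A_\delta$ for limit ordinals $\lambda$.

\begin{lemma}[Auslander]\label{lem:auslander}
Let $A=\bigcup_{\delta<\kappa}A_\delta$ be the union of a continuous increasing chain indexed by a limit ordinal $\kappa$, with $A_0=0$ and $\operatorname{pd}(A_{\delta+1}/A_\delta)\le n$ for all $\delta$. Then $\operatorname{pd}A\le n$.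
\end{lemma}

\begin{proof}
Induction on $n$. If $n=0$, then $A_{\delta+1}=A_\delta\oplus C_\delta$ with $C_\delta$ projective, and transfinite induction gives $A_\delta=\bigoplus_{\delta'<\delta}C_{\delta'}$, so $A=\bigoplus_\delta C_\delta$ is projective. Let $n>0$. Choose free systems $P_\delta$ with surjections $P_\delta\to A_{\delta+1}$. The map $\bigoplus_{\delta'<\delta}P_{\delta'}\to A_\delta$ is onto: at successors by the choice of $P_\delta$, and at limits by continuity. Let $Z_\delta$ be its kernel. The $Z_\delta$ form a continuous chain with $Z_0=0$ and union $Z=\ker(\bigoplus_\delta P_\delta\to A)$. The snake lemma, applied to the map from $0\to\bigoplus_{\delta'<\delta}P_{\delta'}\to\bigoplus_{\delta'\le\delta}P_{\delta'}\to P_\delta\to0$ to $0\to A_\delta\to A_{\delta+1}\to A_{\delta+1}/A_\delta\to0$, gives $Z_{\delta+1}/Z_\delta\cong\ker(P_\delta\to A_{\delta+1}/A_\delta)$, which has projective dimension at most $n-1$. By induction $\operatorname{pd}Z\le n-1$, so $\operatorname{pd}A\le n$.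
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:pd}, upper bound]
For finite $T$ the system $h_T$ is projective. Let $|T|=\aleph_m$ and assume the upper bound for smaller sets, which gives $\operatorname{pd}h_{T'}\le m$ whenever $|T'|<\aleph_m$. Write $T=\{t_\eta:\eta<\omega_m\}$ and $T_\delta=\{t_\eta:\eta<\delta\}$. The chain $0\subset h_{T_0}\subset h_{T_1}\subset\cdots$ is continuous with union $h_T$, because a finite subset of a union of a chain of sets lies in one member. The first quotient $h_{T_0}=h_\emptyset$ is projective, and $\operatorname{pd}(h_{T_{\delta+1}}/h_{T_\delta})\le m+1$ since $|T_\delta|,|T_{\delta+1}|<\aleph_m$. Apply Lemma~\ref{lem:auslander}.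
\end{proof}

For the lower bound, the difficulty is to show that the dimension increases when the cardinality does. Suppose it does not, so $\operatorname{pd}h_T\le m$. A closing-off argument cuts a free resolution of $h_T$ down to one of $h_{T'}$, with $|T'|=\aleph_{m-1}$ and free quotients. Then every class in $\operatorname{Ext}^m(h_{T'},A)$ extends to $h_T$, and so to $h_{T'\cup\{s\}}$. But coefficients $A$ supported on subsets of $T'$ detect $\operatorname{Ext}^m$ of $h_{T'}$ and see nothing of $h_{T'\cup\{s\}}$.

We fix notation for a free system $P=\bigoplus_{b\in X}h_{y_b}$. The index $b$ also denotes the generator $1\in h_{y_b}(y_b)$, and $P(\alpha)$ has $k$-basis $\{b|_\alpha:\alpha\subset y_b\}$. The \emph{support} of $w\in P(\alpha)$ is the finite set of $b$ with nonzero coefficient; restriction does not change it. A subset $X'\subset X$ spans a free subsystem $P'$, $P/P'$ is free on $X\setminus X'$, and $w\in P'(\alpha)$ if and only if the support of $w$ lies in $X'$.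

\begin{proof}[Proof of Proposition~\ref{prop:pd}, lower bound]
We show $\operatorname{pd}h_T\ge m+1$ by induction on $m$.

\emph{The case $m=0$.} Suppose $h_T$ is projective. Then it embeds in a free system $P$. Let $z\in P(\emptyset)$ be the image of $1\in h_T(\emptyset)$. For each finite $\alpha\subset T$, $z$ is the restriction of the image of $1\in h_T(\alpha)$, so $\alpha\subset y_b$ for every $b$ in the support of $z$. Thus $T\subset y_b$ for such $b$. As $T$ is infinite and $y_b$ is finite, the support is empty and $z=0$, contradicting injectivity.

\emph{The case $m\ge1$: a free resolution.} Suppose $\operatorname{pd}h_T\le m$. Choose a resolution $0\to P_m\to\dots\to P_0\xrightarrow{\varepsilon}h_T\to0$ with $P_0,\dots,P_{m-1}$ free; then $P_m$ is projective, say $P_m\oplus Q$ is free. Let $L$ be a countable sum of copies of $P_m\oplus Q$. Regrouping, $P_m\oplus L\cong P_m\oplus(Q\oplus P_m)\oplus(Q\oplus P_m)\oplus\cdots\cong L$ is free. Adding $L$ to $P_m$ and to $P_{m-1}$, with the identity as differential, we may assume that all $P_i$ are free, with bases $X_i$.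

\emph{Closing off.} Start with a subset $T'\subset T$ of cardinality $\aleph_{m-1}$ and with $X'_i=\emptyset$. Let $P_i'$ be spanned by the current $X_i'$. Perform $\omega$ rounds, each consisting of the following enlargements.
\begin{itemize}
\item[(1)] For $i\ge1$ and $b\in X'_i$, add the support of $db$ to $X'_{i-1}$. For $b\in X'_0$ with $y_b\subset T$, add the elements of $y_b$ to $T'$.
\item[(2)] For $0\le i<m$, $\alpha\in I$ and $0\ne z\in P_i'(\alpha)$ with $dz=0$ (with $\varepsilon z=0$ if $i=0$), choose $w\in P_{i+1}(\alpha)$ with $dw=z$ and add its support to $X'_{i+1}$.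
\item[(3)] For finite $\alpha\subset T'$, choose $w\in P_0(\alpha)$ with $\varepsilon w=1\in h_T(\alpha)$ and add its support to $X_0'$.
\end{itemize}
All sets keep cardinality at most $\aleph_{m-1}$. In (2), $P'_i(\alpha)\neq0$ forces $\alpha\subset y_b$ for some $b\in X_i'$, which leaves at most $\aleph_{m-1}$ sets $\alpha$, and each $P_i'(\alpha)$ has at most $\aleph_{m-1}$ elements because $k$ is countable.

Now let $T'$, $X_i'$, $P_i'$ denote the unions over all rounds, so $T'\subset T$ and $|T'|=\aleph_{m-1}$. By (1), $d$ maps $P'_i$ into $P'_{i-1}$. If $b\in X'_0$ and $\varepsilon b\neq0$, then $y_b\subset T$, hence $y_b\subset T'$ by (1); so $\varepsilon$ maps $P_0'$ into $h_{T'}$, and onto it by (3). A cycle in $P'_i(\alpha)$ has finite support, so it appears in some round and is a boundary by (2) when $i<m$. Exactness at $P'_m$ holds because $P_m\to P_{m-1}$ is injective. Thus $0\to P'_m\to\dots\to P'_0\to h_{T'}\to0$ is an exact subcomplex of the resolution, and the quotient complex is exact. The $P_i/P'_i$ are free, so $\operatorname{pd}(h_T/h_{T'})\le m$, and $\operatorname{Ext}^m(h_T,A)\to\operatorname{Ext}^m(h_{T'},A)$ is onto for all $A$.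 Pick $s\in T\setminus T'$. The map factors through the inclusions $h_{T'}\subset h_{T'\cup\{s\}}\subset h_T$, so
\begin{equation}\label{eq:onto}
\operatorname{Ext}^m(h_{T'\cup\{s\}},A)\to\operatorname{Ext}^m(h_{T'},A)\text{ is onto for all }A.
\end{equation}

\emph{The target of \eqref{eq:onto} can be nonzero.} By induction $\operatorname{pd}h_{T'}\ge m$, so $\operatorname{Ext}^m(h_{T'},B)\neq0$ for some $B$. Let $A\subset B$ be the subsystem with $A_\alpha=B_\alpha$ for $\alpha\subset T'$ and $A_\alpha=0$ otherwise. A system that vanishes at all $\alpha\not\subset T'$ is a quotient of a sum of systems $h_y$ with $y\subset T'$ finite, and the kernel again vanishes at all $\alpha\not\subset T'$. So $h_{T'}$ has a resolution $L_\bullet$ by such sums. Since $A_y=B_y$ for these $y$, we have $\operatorname{Hom}(L_\bullet,A)=\operatorname{Hom}(L_\bullet,B)$, and $\operatorname{Ext}^m(h_{T'},A)\neq0$.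

\emph{The source of \eqref{eq:onto} is zero for this $A$.} The map $r:I\to I$, $r(\alpha)=\alpha\setminus\{s\}$, preserves order, and precomposition with $r$ is exact. For $U\subset T'$ we have $\alpha\setminus\{s\}\subset U$ if and only if $\alpha\subset U\cup\{s\}$, so $h_U\circ r=h_{U\cup\{s\}}$. Hence $L_\bullet\circ r$ is a free resolution of $h_{T'\cup\{s\}}$ by sums of systems $h_{y\cup\{s\}}$. As $s\notin T'$, we have $A_{y\cup\{s\}}=0$, so $\operatorname{Hom}(L_\bullet\circ r,A)=0$ and $\operatorname{Ext}^m(h_{T'\cup\{s\}},A)=0$. This contradicts \eqref{eq:onto}.
\end{proof}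

\subsection*{The cocycle}
For $S=\omega_2$ we now have $\operatorname{Ext}^3(h_S,B)\ne0$ for some $B$. To apply Lemma~\ref{lem:shift} we need $B$ to be of the form $\alpha\mapsto N^{G_\alpha}$ with $N$ small. In the top degree one can take $B$ free, and free systems have this form.

\begin{proposition}\label{prop:cocycle}
Let $S=\omega_2$. There are an $R$-module $N$ with $|N|\le\aleph_2$ and a cocycle $(e_{\alpha\beta})$ in $D=(\operatorname{Ext}^1_R(M_\alpha,N))_{\alpha\in I}$ that is not a coboundary.
\end{proposition}

\begin{proof}
Call a system \emph{small} if each value has at most $\aleph_2$ elements. Since $|I|=\aleph_2$, a small system is a quotient of a free system on at most $\aleph_2$ generators, and such a free system is small because $k$ is countable. So there is an exact sequence $0\to\Omega\to P_2\to P_1\to P_0\to h_S\to0$ with the $P_i$ free and $\Omega$ small. By Proposition~\ref{prop:pd}, $\operatorname{pd}h_S=3$. Hence $\Omega$ is projective, and it is a direct summand of a free system $\mathcal K=\bigoplus_{j\in J}h_{y_j}$ with $|J|\le\aleph_2$. The sequence is a projective resolution, so $\operatorname{Ext}^3(h_S,\Omega)$ is the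 cokernel of $\operatorname{Hom}(P_2,\Omega)\to\operatorname{Hom}(\Omega,\Omega)$. If it were zero, the identity of $\Omega$ would extend over $P_2$; then $P_2/\Omega$, the image of $P_2\to P_1$, would be a direct summand of $P_2$, giving $\operatorname{pd}h_S\le2$. So $\operatorname{Ext}^3(h_S,\Omega)\neq0$, and it is a direct summand of $\operatorname{Ext}^3(h_S,\mathcal K)$.

Let $N$ have $k$-basis $(b_j)_{j\in J}$, with $sb_j=b_j$ if $s\in y_j$ and $sb_j=-b_j$ if $s\notin y_j$. By Example~\ref{ex:rankone}, applied to each summand, $N^{G_\alpha}$ is spanned by the $b_j$ with $\alpha\subset y_j$; as an inverse system this is $\mathcal K$. Lemma~\ref{lem:shift} gives $\operatorname{Ext}^1(h_S,D)\neq0$, and Lemma~\ref{lem:ext1} gives the cocycle.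
\end{proof}

In characteristic $2$ this $N$ would have trivial action, $\alpha\mapsto N^{G_\alpha}$ would be the injective system $\underline N$, and the $\operatorname{Ext}$ group would vanish.

\section{The cofunctor}\label{sec:functor}

Fix $S=\omega_2$, $N$ and $(e_{\alpha\beta})$ as in Proposition~\ref{prop:cocycle}. In $D(R)$, each $e_{\alpha\beta}$ is a morphism $M_\alpha\to N[1]$, and \eqref{eq:cocycle} reads
\begin{equation}\label{eq:cocycleD}
e_{\alpha\gamma}=e_{\alpha\beta}+e_{\beta\gamma}m_{\alpha\beta}.
\end{equation}
We want a half-exact cofunctor with elements $u_\alpha$ over $Y_\alpha$ whose failure to be compatible is $e_{\alpha\beta}x_\alpha\in H^3(Y_\alpha,\varphi_\alpha;N)$. The class $x_\alpha$ has coefficients in $M_\alpha$, which depends on $\alpha$. So we take degree-two classes with coefficients in $M_\alpha$ together with degree-three classes with coefficients in $N$, and shear by $e_{\alpha\beta}$ when passing from $\alpha$ to $\beta$.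

For a finite complex $K$, $\varphi:\pi_1K\to G$ and $\alpha\in I$ put
\[
H_\alpha(K,\varphi)=H^2(K,\varphi;M_\alpha)\oplus H^3(K,\varphi;N),
\]
and for $\alpha\subset\beta$ define the homomorphism
\[
t_{\alpha\beta}:H_\alpha(K,\varphi)\to H_\beta(K,\varphi),\qquad t_{\alpha\beta}(x,y)=(m_{\alpha\beta}x,\;y+e_{\alpha\beta}x).
\]
Concretely, $e_{\alpha\beta}x$ is computed by lifting $x$ to a chain map $C(K,\varphi)\to Q_\alpha[2]$ and composing its degree-three component with a map $R^\alpha\to N$ that represents $e_{\alpha\beta}$ in \eqref{eq:four}. We have $t_{\alpha\alpha}=1$ since $e_{\alpha\alpha}=0$, and by \eqref{eq:cocycleD}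
\[
t_{\beta\gamma}t_{\alpha\beta}(x,y)=(m_{\beta\gamma}m_{\alpha\beta}x,\;y+e_{\alpha\beta}x+e_{\beta\gamma}m_{\alpha\beta}x)=t_{\alpha\gamma}(x,y).
\]
So we may define
\[
H(K,\varphi)=\varinjlim_{\alpha\in I}H_\alpha(K,\varphi),\qquad F(K)=\coprod_{\varphi\in\operatorname{Hom}(\pi_1K,G)}H(K,\varphi).
\]
Write $[x,y]_\alpha$ for the class of $(x,y)\in H_\alpha(K,\varphi)$ in the colimit. A morphism $f:K\to L$ acts by $(x,y)\mapsto(xC(f),yC(f))$. This commutes with $t_{\alpha\beta}$ by associativity of composition in $D(R)$, so it induces $f^*:H(L,\varphi)\to H(K,\varphi f_*)$, and $f^*(\varphi,h)=(\varphi f_*,f^*h)$ makes $F$ a cofunctor by Lemma~\ref{lem:chains}(a).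

\begin{remark}
The groups $H_\alpha(K,\varphi)$ are represented by the objects $M_\alpha[2]\oplus N[3]$, which form a diagram in $D(R)$. It matters that $e_{\alpha\beta}$ has degree one. A cocycle with values in $\operatorname{Hom}_R(M_\alpha,N)$, such as the one of Example~\ref{ex:countable}, would give a diagram of modules $M_\alpha\oplus N$, and by Lemma~\ref{lem:chains}(d) the colimit of the cohomology groups would be cohomology with coefficients in a single module. Higher degrees are not available, since $Q_\alpha$ has length one.
\end{remark}

\begin{proposition}\label{prop:halfexact}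
$F$ is half-exact, and $|F(K)|\le\aleph_2$ for all $K$.
\end{proposition}

\begin{proof}
\emph{Cardinality.} Since $\pi_1K$ is finitely generated and $|G|=\aleph_2$, there are at most $\aleph_2$ homomorphisms $\varphi$. Each $H_\alpha(K,\varphi)$ is a subquotient of a finite product of copies of $M_\alpha$ and $N$, which have at most $\aleph_2$ elements, and $|I|=\aleph_2$.

\emph{Coproducts.} $F(*)$ is a point since $C(*,1)=0$. A homomorphism $\varphi$ on $\pi_1(K\vee L)=\pi_1K*\pi_1L$ is the same as a pair $(\varphi_1,\varphi_2)$ of homomorphisms on the factors. By Lemma~\ref{lem:chains}(c), $H_\alpha(K\vee L,\varphi)\to H_\alpha(K,\varphi_1)\oplus H_\alpha(L,\varphi_2)$ is bijective for each $\alpha$, and filtered colimits commute with finite products.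

\emph{Union squares.} Let $P=P_1\cup P_2$, $C=P_1\cap P_2$, and let $(\varphi_1,h_1)\in F(P_1)$, $(\varphi_2,h_2)\in F(P_2)$ have the same restriction to $C$. By van Kampen's theorem $\pi_1P$ is the pushout of $\pi_1P_1\leftarrow\pi_1C\to\pi_1P_2$, so there is $\varphi:\pi_1P\to G$ restricting to $\varphi_1$ and $\varphi_2$. By Lemma~\ref{lem:chains}(c), the sequence $H_\alpha(P,\varphi)\to H_\alpha(P_1,\varphi_1)\oplus H_\alpha(P_2,\varphi_2)\to H_\alpha(C,\varphi|)$ is exact for each $\alpha$, and its maps commute with the $t_{\alpha\beta}$. The colimit sequence is exact, and $(h_1,h_2)$ is killed by the difference of restrictions, so some $h\in H(P,\varphi)$ restricts to $h_1$ and $h_2$.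

\emph{Weak pushouts.} Let $A\leftarrow C\to B$ be completed to a weak pushout by $a:A\to W$ and $b:B\to W$. Represent the morphisms out of $C$ by cellular maps, let $P_1\supset A$ and $P_2\supset B$ be their reduced mapping cylinders, and glue these along $C$ to get a union square $P=P_1\cup P_2$. By (CW3), the retractions identify $A\leftarrow C\to B$ with $P_1\leftarrow C\to P_2$ in $\mathcal H$, and their inverses are the inclusions $A\subset P_1$, $B\subset P_2$. Hence $F(P)\to F(A)\times_{F(C)}F(B)$ is onto, and the inclusions $A\to P$, $B\to P$ agree on $C$ in $\mathcal H$. So there is $g:W\to P$ with $ga$ and $gb$ equal to these inclusions in $\mathcal H$. If $z\in F(P)$ lifts a given element of the fiber product, so does $g^*z\in F(W)$.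
\end{proof}

The next lemma describes $H(K,\varphi)$ as an extension; it supplies the torsors of Section~\ref{sec:test}. Let $\pi_\alpha:M_\alpha\to k$ be the projection to the trivial module.

\begin{lemma}\label{lem:extension}
The formulas $i(y)=[0,y]_\alpha$ and $q([x,y]_\alpha)=\pi_\alpha x$ define an exact sequence, natural in $(K,\varphi)$,
\[
0\to H^3(K,\varphi;N)\xrightarrow{\;i\;}H(K,\varphi)\xrightarrow{\;q\;}H^2(K,\varphi;k)\to0.
\]
\end{lemma}

\begin{proof}
Since $t_{\alpha\beta}(0,y)=(0,y)$, the class $[0,y]_\alpha$ does not depend on $\alpha$, and it vanishes only if $y=0$. Since $\pi_\beta m_{\alpha\beta}=\pi_\alpha$, the map $q$ is well defined, and $qi=0$. By Lemma~\ref{lem:chains}(d), $H^2(K,\varphi;k)=\varinjlim_\gamma H^2(K,\varphi;M_\gamma)$. This shows that $q$ is onto, and that if $q([x,y]_\beta)=0$, then $m_{\beta\gamma}x=0$ for some $\gamma\supset\beta$, so $[x,y]_\beta=[0,y+e_{\beta\gamma}x]_\gamma$ lies in the image of $i$.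
\end{proof}

\begin{remark}
For $S^n=*\cup e^n$ we have $C(S^n,\varphi)=R[n]$, so $F(S^1)=G$, $F(S^2)=k$, $F(S^3)=N$, and $F(S^n)$ is a point for $n\ge4$. If $e$ were the coboundary of $(f_\alpha)$, the map $[x,y]_\alpha\mapsto y-f_\alpha x$ would be well defined, because $y+e_{\alpha\beta}x-f_\beta m_{\alpha\beta}x=y-f_\alpha x$, and it would split the sequence of Lemma~\ref{lem:extension} naturally.
\end{remark}

\section{Failure of the gluing test}\label{sec:nonrep}

Let $u_\alpha=[x_\alpha,0]_\alpha\in H(Y_\alpha,\varphi_\alpha)$. For $\alpha\subset\beta$ and $j:Y_\alpha\to Y_\beta$ the inclusion, $u_\alpha=[m_{\alpha\beta}x_\alpha,e_{\alpha\beta}x_\alpha]_\beta$, while $j^*u_\beta=[x_\beta C(j),0]_\beta=[m_{\alpha\beta}x_\alpha,0]_\beta$ by Lemma~\ref{lem:Y}. Therefore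
\begin{equation}\label{eq:u}
u_\alpha=j^*u_\beta+i(e_{\alpha\beta}x_\alpha).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:halfexact} it remains to show that $F$ is not representable in the large. Suppose it is. We apply Lemma~\ref{lem:test} to $A=S^2$, $B_\alpha=Y_\alpha$, $a=(1,u_\emptyset)$ and $a_s=(\varphi_{\{s\}},u_{\{s\}})$. Its hypothesis holds: $e_{\emptyset\{s\}}\in D_\emptyset=0$, so \eqref{eq:u} gives $a_s|_{S^2}=a$. We obtain compatible elements $c_\alpha=(\psi_\alpha,h_\alpha)\in F(Y_\alpha)$ with $c_\emptyset=a$ and $c_{\{s\}}=a_s$. We compare $c_\alpha$ with $(\varphi_\alpha,u_\alpha)$ one layer at a time.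

\emph{Fundamental group.} For $s\in\alpha$, $\psi_\alpha$ restricts to $\varphi_{\{s\}}$ on $\pi_1Y_{\{s\}}$, so $\psi_\alpha(s)=s$. Hence $\psi_\alpha=\varphi_\alpha$, and $h_\alpha\in H(Y_\alpha,\varphi_\alpha)$ satisfies $j^*h_\beta=h_\alpha$ and $h_\emptyset=u_\emptyset$.

\emph{Degree two.} By Lemma~\ref{lem:Y}, restriction $H^2(Y_\alpha,\varphi_\alpha;k)\to H^2(Y_\emptyset,1;k)$ is the map $\operatorname{Hom}_R(M_\alpha,k)\to\operatorname{Hom}_R(R,k)$ given by composition with the surjection $m_{\emptyset\alpha}$, so it is injective. The class $q(h_\alpha)$ restricts to $q(h_\emptyset)=q(u_\emptyset)$. The class $q(u_\alpha)$ restricts to $q(u_\emptyset)$ by \eqref{eq:u} and $qi=0$. Hence $q(h_\alpha)=q(u_\alpha)$.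

\emph{Degree three.} By Lemmas~\ref{lem:extension} and~\ref{lem:Y} there is $f_\alpha\in D_\alpha$ with $h_\alpha=u_\alpha+i(f_\alpha x_\alpha)$. For $\alpha\subset\beta$, naturality of $i$, Lemma~\ref{lem:Y} and \eqref{eq:u} give
\[
u_\alpha+i(f_\alpha x_\alpha)=j^*h_\beta=j^*u_\beta+i(f_\beta m_{\alpha\beta}x_\alpha)=u_\alpha-i(e_{\alpha\beta}x_\alpha)+i(f_\beta m_{\alpha\beta}x_\alpha).
\]
Since $i$ is injective and composition with $x_\alpha$ is an isomorphism on $D_\alpha$, we get $e_{\alpha\beta}=m_{\alpha\beta}^*f_\beta-f_\alpha$ for all $\alpha\subset\beta$. So $e$ is a coboundary, contrary to Proposition~\ref{prop:cocycle}.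
\end{proof}

\section{Representability up to $\aleph_1$}\label{sec:positive}

The plan is to write $F$ as the union of a chain of length $\omega_1$ of half-exact subfunctors with countable values, and to represent them by an increasing chain of countable complexes. The difficulty is to realize each inclusion of subfunctors by a map of spaces; this is where countability of the complexes is needed. We first pass from spheres to all finite complexes.

\begin{lemma}\label{lem:spheres}
Let $F$ be half-exact and $\kappa$ an infinite cardinal with $|F(S^n)|\le\kappa$ for all $n\ge1$. Then $|F(K)|\le\kappa$ for all $K$.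
\end{lemma}

\begin{proof}
Collapsing a maximal tree of the $1$-skeleton is a homotopy equivalence, so we may assume that $K$ is built from a finite wedge of circles by attaching cells of dimension at least $2$, one at a time. On a wedge of $r$ circles $F$ takes the value $F(S^1)^r$. It suffices to show that for $L=K'\cup_fe^n$ the fibers of $F(L)\to F(K')$ have at most $\kappa$ elements, since then $|F(L)|\le|F(K')|\cdot\kappa$.

Let $P$ be the union of two copies of $L$ along $K'$, with inclusions $i_1,i_2:L\to P$. It arises from the first copy by attaching an $n$-cell along $f$. The map $f$ extends over the cell $e^n\subset L$, and $L$ is path-connected, so $f$ is freely homotopic in $L$ to the constant map at $*$. Homotopic attaching maps give spaces that are homotopy equivalent relative to $L$, so there is an equivalence $\rho:L\vee S^n\to P$ with $\rho|_L=i_1$. Fix $a\in F(L)$ and let $b\in F(L)$ have the same restriction to $K'$. The union square gives $c\in F(P)$ with $i_1^*c=a$ and $i_2^*c=b$. Then $\rho^*c=(a,z)\in F(L)\times F(S^n)$ for some $z$, and $b=i_2^*(\rho^*)^{-1}(a,z)$. So the fiber containing $a$ has at most $|F(S^n)|$ elements.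
\end{proof}

The category $\mathcal H$ is essentially countable. Every finite complex is homotopy equivalent to a finite simplicial complex pointed at a vertex, and there are countably many of these up to isomorphism. A pointed map between two of them is homotopic to a simplicial map on an iterated barycentric subdivision; the straight-line homotopy moves each point within the smallest simplex containing its image, so it is pointed. Hence each set $[K,L]$ is countable, and there is a full subcategory $\mathcal C\subset\mathcal H$ containing $*$, with countably many objects and morphisms, such that every object of $\mathcal H$ is isomorphic to one in $\mathcal C$.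

\begin{lemma}\label{lem:closure}
Let $F$ be half-exact and let $B(K)\subset F(K)$, $K\in\mathcal C$, be countable subsets. There is a half-exact subfunctor $F'\subset F$ with countable values and $B(K)\subset F'(K)$ for all $K\in\mathcal C$. The union of a nonempty chain of half-exact subfunctors is half-exact.
\end{lemma}

\begin{proof}
Enlarge $B$ in $\omega$ rounds. In each round add the point of $F(*)$; all elements $f^*b$ for morphisms $f$ of $\mathcal C$; for each binary coproduct diagram in $\mathcal C$ and each pair of elements of $B$ over the two summands, the corresponding element over the coproduct; and for each weak pushout square in $\mathcal C$ and each compatible pair of elements of $B$, one lift. The sets stay countable because $\mathcal C$ is countable. The union $F'$ is a subfunctor of $F|_{\mathcal C}$. For a coproduct diagram, the map from $F'$ of the coproduct to the product is injective because it is so for $F$, and onto by construction; for a weak pushout, every compatible pair appears in some round and is lifted in the next. For $K\in\mathcal H$ choose an isomorphism $w:K\to K_0$ with $K_0\in\mathcal C$ and put $F'(K)=w^*F'(K_0)$;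 this does not depend on $w$ and is a subfunctor of $F$, because $F'$ is stable under the morphisms of $\mathcal C$. It is half-exact because every coproduct diagram and every weak pushout square in $\mathcal H$ is isomorphic to one in $\mathcal C$. The last assertion holds because a pair of elements of the union lies in one member of the chain.
\end{proof}

A complex is \emph{countable} if it has countably many cells. A countable complex $X$ is the union of a sequence $L_0\subset L_1\subset\cdots$ of finite connected subcomplexes containing $*$: by (CW1) each closed cell, together with a path joining it to $*$, lies in such a subcomplex, and we take finite unions. By (CW1) again, every map from a finite complex to $X$ factors through some $L_n$. In particular $\pi_nX$ is countable, being covered by the countable sets $[S^n,L_i]$.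

\begin{lemma}\label{lem:countablerep}
A half-exact cofunctor $F'$ with countable values is isomorphic to $[-,Z]$ with $Z$ a countable complex.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:countable}, $F'\cong[-,Z']$ for some complex $Z'$, and $\pi_nZ'\cong F'(S^n)$ is countable for $n\ge1$. By (CW1), representatives of all these elements lie in a countable connected subcomplex $Z_0$ containing $*$, so $\pi_nZ_0\to\pi_nZ'$ is onto for all $n\geq1$. Given a countable $Z_i$, the kernels of $\pi_nZ_i\to\pi_nZ'$ are countable, and each null-homotopy lies in a finite connected subcomplex containing $*$. Adding these subcomplexes gives a countable $Z_{i+1}\supset Z_i$ in which the kernels die. For $Z=\bigcup_iZ_i$ the map $\pi_nZ\to\pi_nZ'$ is onto, and it is injective because an element of its kernel comes from some $Z_i$ and dies in $Z_{i+1}$. By Whitehead's theorem $Z$ is a deformation retract of $Z'$.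
\end{proof}

\begin{lemma}\label{lem:realize}
Let $X$ be a countable complex and $Z$ any complex. Every natural transformation $\tau:[-,X]\to[-,Z]$ of cofunctors on $\mathcal H$ equals $g_*$ for some cellular map $g:X\to Z$.
\end{lemma}

\begin{proof}
Write $X=\bigcup_nL_n$ as above, with inclusions $\iota_n:L_n\to X$, and put $\zeta_n=\tau[\iota_n]$. By naturality $\zeta_{n+1}|_{L_n}=\zeta_n$. Choose representatives $g_n$ of $\zeta_n$ inductively: any representative of $\zeta_{n+1}$ is homotopic to $g_n$ on $L_n$, and by (CW2) it can be deformed to a map $g_{n+1}$ extending $g_n$. The $g_n$ define $g:X\to Z$. A map $K\to X$ from a finite complex has the form $\iota_nw$, and $\tau[\iota_nw]=w^*\zeta_n=[g_nw]=g_*[\iota_nw]$. Finally replace $g$ by a homotopic cellular map.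
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:spheres}, $|F(K)|\le\aleph_1$ for all $K$. The nonempty set $\coprod_{K\in\mathcal C}F(K)$ has at most $\aleph_1$ elements; list them, with repetitions, as $a_\delta$, $\delta<\omega_1$. Using Lemma~\ref{lem:closure}, define half-exact subfunctors $F_\delta$ with countable values: $F_0$ is obtained from $B=\emptyset$; $F_{\delta+1}$ contains $a_\delta$ and the values of $F_\delta$ on $\mathcal C$, hence contains $F_\delta$; and $F_\lambda=\bigcup_{\delta<\lambda}F_\delta$ for limit $\lambda<\omega_1$, a countable union. Then $F=\bigcup_\delta F_\delta$ on $\mathcal C$, hence on $\mathcal H$.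

We construct countable complexes $X_\delta$, $\delta<\omega_1$, with $X_\delta$ a subcomplex of $X_{\delta'}$ for $\delta<\delta'$, and isomorphisms $\theta_\delta:[-,X_\delta]\to F_\delta$ compatible with the inclusions. For $\delta=0$ use Lemma~\ref{lem:countablerep}.

\emph{Successor step.} Choose $\theta':[-,Z]\cong F_{\delta+1}$ with $Z$ countable. By Lemma~\ref{lem:realize}, the composite $[-,X_\delta]\cong F_\delta\subset F_{\delta+1}\cong[-,Z]$ is $g_*$ for a cellular map $g:X_\delta\to Z$; thus $\theta'g_*$ is $\theta_\delta$ followed by the inclusion $F_\delta\subset F_{\delta+1}$. Let $X_{\delta+1}=M_g$, a countable complex containing $X_\delta$, and $\theta_{\delta+1}=\theta'r_*$ with $r$ as in (CW3). This is an isomorphism, and it is compatible with $\theta_\delta$ because $r|_{X_\delta}=g$.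

\emph{Limit step.} For a limit ordinal $\lambda\le\omega_1$ let $X_\lambda=\bigcup_{\delta<\lambda}X_\delta$ with its CW topology; it is countable if $\lambda<\omega_1$. For finite $K$, every map $K\to X_\lambda$ and every homotopy of such maps lands in a finite subcomplex, hence in some $X_\delta$. Therefore $[K,X_\lambda]=\varinjlim_{\delta<\lambda}[K,X_\delta]\cong\bigcup_{\delta<\lambda}F_\delta(K)$, naturally in $K$. For $\lambda<\omega_1$ this is $\theta_\lambda$, and for $\lambda=\omega_1$ it is an isomorphism $[-,X_{\omega_1}]\cong F$.
\end{proof}

\begin{remark}
One can locate the step that fails one cardinal higher. The closure in Lemma~\ref{lem:closure} preserves the bound $\aleph_1$ as well, so the cofunctor of Theorem~\ref{thm:A} is the union of a continuous chain of length $\omega_2$ of half-exact subfunctors with values of cardinality at most $\aleph_1$. Each is representable by Theorem~\ref{thm:B}, and the limit steps need no cardinality bound. If Lemma~\ref{lem:realize} held for all complexes $X$, the same construction would represent that cofunctor. So Lemma~\ref{lem:realize} is false without the hypothesis that $X$ is countable.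
\end{remark}

\begin{thebibliography}{1}

\bibitem{Warner}
Garth Warner, \emph{Topics in Topology and Homotopy Theory}, arXiv:2007.02467 (2020).

\end{thebibliography}
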